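\title{Rigid graphs on compact hyperbolic surfaces}

\begin{abstract}
Place the vertices of a simple graph on a compact surface of genus $g\ge 2$ with a metric of constant curvature, and join adjacent vertices by shortest geodesics. We prove that the graph has a regular and continuously rigid placement of this kind if and only if it contains a spanning subgraph with exactly twice as many edges as vertices in which every subgraph on $k$ vertices has at most $2k$ edges. The proof removes vertices one at a time and replaces lost edges by linear pins. Its main step shows that a vertex of degree $3$ or $4$, free to range over the whole surface, can be placed so that its shortest geodesics destroy the infinitesimal motions that the removed pins release.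
\end{abstract}

\section{Introduction}\label{sec:intro}

Put the vertices of a graph on a surface, join adjacent vertices by geodesics, and let the vertices move so that all these geodesics keep their lengths. Which graphs can be placed so that nothing moves? We show that for shortest geodesics on a compact surface of genus at least $2$ the answer is a count of edges.

\subsection{Frameworks, gains and rigidity}

Let $g\ge2$ and let $S$ be a compact Riemann surface of genus $g$ with a metric of constant curvature. Rescaling the metric multiplies all lengths by one factor and affects none of the notions below, so we take the curvature to be $-1$. By the uniformization theorem $S=\mathbb H/\Gamma$, where $\mathbb H$ is the hyperbolic plane and $\Gamma\le\mathrm{PSL}(2,\mathbb R)$ is a discrete cocompact group acting freely. The quotient map $\varphi:\mathbb H\to S$ is a covering and a local isometry. We write $d$ and $d_S$ for the distances in $\mathbb H$ and in $S$.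

A \emph{framework} $(G,z,p)$ in $S$ consists of a finite graph $G=(V,E)$ with $V\ne\emptyset$, a map $p:V\to S$, and a family $z=(z_e)_{e\in E}$ in which $z_e$ is a geodesic of $S$ joining $p(u)$ and $p(v)$ for $e=uv$; a constant path counts as a geodesic of length $0$. A \emph{continuous flex} of $(G,z,p)$ is a continuous family of frameworks $(G,z_t,p_t)$, $t\in[0,1]$, with $(z_0,p_0)=(z,p)$, such that $z_{t,e}$ has the same length as $z_e$ for all $t$ and $e$. A flex is \emph{trivial} if it arises from a continuous family of isometries of $S$. The surface $S$ has only finitely many isometries, so a flex is trivial exactly when it is constant. The framework is \emph{continuously rigid} if all its continuous flexes are trivial.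

To compute with lengths we pass to $\mathbb H$. Choose a lift $\tilde p(v)\in\varphi^{-1}(p(v))$ of every vertex and a direction of every edge. For an edge $e$ from $u$ to $v$, the lift of $z_e$ that starts at $\tilde p(u)$ is the hyperbolic geodesic from $\tilde p(u)$ to $h\,\tilde p(v)$ for a unique $h\in\Gamma$. This element is the \emph{gain} $\psi(e)$, and $(G,\psi,\tilde p)$ is a \emph{$\Gamma$-joint-configuration} corresponding to the framework. The \emph{edge-measurement map} is
\[
f_{G,\psi}:\mathbb H^V\to\mathbb R^E,\qquad x\mapsto\Big(\cosh d\big(x(u),\psi(e)\,x(v)\big)\Big)_{e=uv\in E}.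
\]
Reversing the direction of $e$ inverts $\psi(e)$ and leaves $f_{G,\psi}$ unchanged. The level sets of $f_{G,\psi}$ are those of the map recording the lengths themselves; the function $\cosh$ is inserted because $\cosh d$, unlike $d$, is real analytic on all of $\mathbb H\times\mathbb H$. The point $\tilde p$ is \emph{regular} if the rank of $df_{G,\psi}$ at $\tilde p$ is the maximum of the rank over $\mathbb H^V$, and the framework is \emph{regular} if some corresponding $\Gamma$-joint-configuration is regular.

Let now $G$ be simple. A map $p:V\to S$ is \emph{well-positioned} if for every edge $uv$ there is a single shortest geodesic between $p(u)$ and $p(v)$; for such $p$ we always let $z$ be the family of these shortest geodesics. The graph $G$ is \emph{rigid in $S$} if there is a well-positioned $p$ such that $(G,z,p)$ is regular and continuously rigid. Finally, a graph $H$ is \emph{$(2,0)$-tight} if $|E(H)|=2|V(H)|$ and $|E(H')|\le2|V(H')|$ for every subgraph $H'$ of $H$.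

\begin{theorem}\label{thm:main}
Let $g\ge2$ and let $S$ be a compact Riemann surface of genus $g$ with a metric of constant curvature. A simple graph is rigid in $S$ if and only if it contains a $(2,0)$-tight spanning subgraph.
\end{theorem}

This statement is posed as a conjecture in \cite{DLMNSV}.

\subsection{The count and the difficulty}

A placement of $G$ has $2|V|$ degrees of freedom, and each edge removes at most one of them. In $\mathbb H$ itself a three-dimensional group of isometries preserves all lengths, but on $S$ there is no continuous family of isometries, so all $2|V|$ degrees of freedom must be removed by edges. One needs $2|V|$ independent constraints, and the edges spanned by $k$ vertices involve only $2k$ coordinates, so at most $2k$ of them can be independent. This is $(2,0)$-tightness. A simple graph on $n\le4$ vertices has at most $n(n-1)/2<2n$ edges, so the smallest $(2,0)$-tight simple graph is $K_5$. More generally every $4$-regular graph is $(2,0)$-tight, because the degree sum of a subgraph $H'$ gives $2|E(H')|\le4|V(H')|$.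

The converse, that the count suffices, cannot be proved by a local construction. Let $\sigma=\inf\{d(x,\gamma x):x\in\mathbb H,\ 1\ne\gamma\in\Gamma\}$, which is positive because $S$ is compact, and let all lifts $\tilde p(v)$ lie in an open disc of radius $\sigma/4$. Two points $x,y$ of this disc satisfy $d(x,y)<\sigma/2$ and $d(x,\gamma y)\ge d(y,\gamma y)-d(x,y)>\sigma/2$ for $\gamma\ne1$. So $p=\varphi\circ\tilde p$ is well-positioned and all gains are $1$. Moving the lifted framework by a one-parameter group of isometries of $\mathbb H$ that does not fix all lifts, and projecting to $S$, gives a non-trivial flex. Thus every graph has a non-empty open set of flexible well-positioned realizations, and a rigid one has to wrap around the surface. The gains that make it wrap cannot be prescribed: they are dictated by the requirement that the geodesics be shortest. The whole difficulty is to produce useful gains under this constraint.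

\subsection{Outline}

Section~\ref{sec:reduction} proves necessity and reduces sufficiency to a statement about first-order constraints, Theorem~\ref{thm:pinned}, which is flexible enough for an induction on the number of vertices. The inductive step asks for a position of one new vertex of degree at most $4$. Section~\ref{sec:model} sets up the linear model of $\mathbb H$ in which we compute, and Section~\ref{sec:triangle} shows the mechanism on a triangle and a fourth vertex. In general, the positions of the new vertex are divided into cells according to the gains that the shortest geodesics take (Section~\ref{sec:cells}). If all cells are bad, then an infinitesimal motion propagates from cell to cell across all of $\mathbb H$ and becomes compatible with $\Gamma$, which the irreducibility of $\Gamma$ forbids. This is carried out for degree $3$ in Section~\ref{sec:three} and for degree $4$ in Section~\ref{sec:four}. Section~\ref{sec:induction} contains the induction.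

\section{Reduction to pinned frameworks}\label{sec:reduction}

\subsection{Shortest geodesics}

We use throughout that $\Gamma$ acts properly discontinuously: for every compact $K\subset\mathbb H$ only finitely many $\gamma\in\Gamma$ satisfy $\gamma K\cap K\ne\emptyset$. In particular every disc contains finitely many points of each orbit. The points equidistant from two distinct points $x,y\in\mathbb H$ form a geodesic, the \emph{bisector} of $x$ and $y$. A countable union of geodesics has area zero.

For $x,y\in\mathbb H$, lifting to paths that start at $x$ gives a bijection between the geodesics of $S$ from $\varphi(x)$ to $\varphi(y)$ and the points $\gamma y$ of the orbit $\Gamma y$; the geodesic belonging to $\gamma y$ has length $d(x,\gamma y)$. Let $U\subset S\times S$ be the set of pairs joined by a single shortest geodesic. Then $(\varphi(x),\varphi(y))\in U$ if and only if $\Gamma y$ has a unique point nearest to $x$.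

\begin{lemma}\label{lem:gap}
Let $x_0,y_0\in\mathbb H$, suppose that $\gamma_0y_0$ is the unique point of $\Gamma y_0$ nearest to $x_0$, and put $d_0=d(x_0,\gamma_0y_0)$. There is $\varepsilon>0$ such that
\[
d(x,\gamma_0y)<d_0+2\varepsilon<d(x,\gamma y)
\]
whenever $d(x,x_0)<\varepsilon$, $d(y,y_0)<\varepsilon$ and $\gamma\ne\gamma_0$.
\end{lemma}

\begin{proof}
Only finitely many points of $\Gamma y_0$ lie within distance $d_0+1$ of $x_0$, so there is $\varepsilon>0$ with $d(x_0,\gamma y_0)\ge d_0+4\varepsilon$ for all $\gamma\ne\gamma_0$. The triangle inequality gives $|d(x,\gamma y)-d(x_0,\gamma y_0)|<2\varepsilon$ for every $\gamma$.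
\end{proof}

Hence $U$ is open, and near $(\varphi(x_0),\varphi(y_0))$ the function $\cosh d_S$ is the real analytic function $\cosh d(x,\gamma_0y)$ of the lifts $x,y$ near $x_0,y_0$. So at a well-positioned $p$ the \emph{edge functions} $\cosh d_S(p(u),p(v))$, $uv\in E$, are real analytic, and for any lift $\tilde p$ with its gains $\psi$ their differentials correspond under $d\varphi$ to the rows of $df_{G,\psi}$ at $\tilde p$. We call them the \emph{edge differentials}. For fixed $y$, a point $x$ with two nearest points in $\Gamma y$ lies on one of countably many bisectors, so by Fubini's theorem the closed set $(S\times S)\setminus U$ is null. The endpoints of an edge of a simple graph are distinct vertices, so the well-positioned maps form an open subset of $S^V$ of full measure; in particular this subset is dense.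

\subsection{Necessity}

\begin{proof}[Proof of Theorem~\ref{thm:main}, ``only if'']
Let $(G,z,p)$ be regular and continuously rigid, let $(G,\psi,\tilde p)$ be a corresponding regular $\Gamma$-joint-configuration, and let $r$ be the rank of $df_{G,\psi}$ at $\tilde p$. The rank is lower semicontinuous and $r$ is its maximum, so the rank equals $r$ near $\tilde p$. By the constant rank theorem the fiber of $f_{G,\psi}$ through $\tilde p$ is, near $\tilde p$, a manifold of dimension $2|V|-r$. If $r<2|V|$, it contains a non-constant path $\tilde p_t$ with $\tilde p_0=\tilde p$. Projecting $\tilde p_t$ and the geodesics from $\tilde p_t(u)$ to $\psi(e)\tilde p_t(v)$ to $S$ gives a continuous flex. It is not constant, because the fibers of $\varphi$ are discrete. This contradicts rigidity, so $r=2|V|$.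

Choose $2|V|$ edges whose rows in $df_{G,\psi}(\tilde p)$ are independent, and let $H$ be the spanning subgraph they form. For a subgraph $H'$ of $H$ the rows of $E(H')$ are independent and are linear forms on the space $\bigoplus_{v\in V(H')}T_{\tilde p(v)}\mathbb H$ of dimension $2|V(H')|$. So $|E(H')|\le2|V(H')|$, and $H$ is $(2,0)$-tight.
\end{proof}

\begin{remark}\label{rem:regular}
Regularity is what turns rigidity into full rank, and the count fails without it. Take a well-positioned, continuously rigid realization of $K_5$ with $p(u)\neq p(u')$ for some edge $uu'$ (the proof of sufficiency below gives an open set of rigid realizations). Add two vertices $s,s'$ in this order on the interior of the geodesic $z_{uu'}$, and the edges $us$, $ss'$, $s'u'$. Segments of a unique shortest geodesic are unique shortest geodesics, so the new realization is well-positioned. In a flex the vertices of $K_5$ stay fixed, and the three new geodesics form a path from $p(u)$ to $p(u')$ of length $d_S(p(u),p(u'))$, which must be $z_{uu'}$. So the framework is continuously rigid with $7$ vertices and only $13$ edges.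
\end{remark}

\subsection{Pins}

An induction on the number of vertices must be able to remove a vertex of degree $4$, since all vertices of a $4$-regular graph have this degree. Removing it deletes four edges but only two degrees of freedom, so two constraints have to be restored on the smaller graph. New edges between the neighbors may not be available: in $K_5$ the neighbors already span a complete graph. We restore the constraints by \emph{pins} instead. A pin at a vertex $v$ is a covector in $T^*_{p(v)}S$, viewed as a linear form on $\bigoplus_{u}T_{p(u)}S$; as a constraint, it confines the velocity of $v$ to its kernel. An orientation of the graph records which vertex receives a pin when an edge is lost.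

\begin{theorem}\label{thm:pinned}
Let $G=(V,E)$ be a simple graph and $\ell:V\to\{0,1,2\}$, and suppose that $G$ has an orientation with $\operatorname{outdeg}(v)+\ell(v)=2$ for all $v\in V$. Then there are a well-positioned $p\in S^V$ and, for each $v$, a family of $\ell(v)$ pins in $T^*_{p(v)}S$ such that the edge differentials at $p$ together with all pins form a basis of the dual of $\bigoplus_vT_{p(v)}S$.
\end{theorem}

In this theorem we allow $V=\emptyset$. Summing the hypothesis over $v$ gives $|E|+\sum_v\ell(v)=2|V|$, so the number of linear forms is the dimension of the space.

\begin{example}\label{ex:K5}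
Label the vertices of $K_5$ by $\mathbb Z/5$ and orient $i\to i+1$, $i\to i+2$, with $\ell=0$. Delete the vertices in the order $0,1,2,3,4$, and give a pin to a vertex each time it loses an outgoing edge. Vertex $0$ has degree $4$ and in-neighbors $3,4$, which receive one pin each. Then vertex $1$ has degree $3$ and in-neighbor $4$, which receives its second pin. The vertices $2,3,4$ have no in-neighbors when they are deleted; their degrees and numbers of pins are $(2,0)$, $(1,1)$, $(0,2)$. Read backwards, this builds a triangle $2,3,4$ held by three pins, then trades one pin for a vertex of degree $3$, and then trades the two remaining pins for a vertex of degree $4$.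
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}, ``if'', from Theorem~\ref{thm:pinned}]
Let $H\subseteq G$ be spanning and $(2,0)$-tight. Form the bipartite graph that joins each edge of $H$ to two copies of each of its endpoints. A set $F\subseteq E(H)$ has $2|V(F)|\ge|F|$ neighbors, where $V(F)$ is the set of endpoints of $F$. By Hall's theorem the edges of $H$ can be assigned to endpoints so that each vertex receives at most two edges, hence exactly two since $|E(H)|=2|V|$. Orient each edge away from the endpoint it is assigned to. All out-degrees are $2$, and Theorem~\ref{thm:pinned} with $\ell=0$ gives a $p$, well-positioned for $H$, at which the $2|V|$ edge differentials of $H$ are independent. Both properties persist on a neighborhood of $p$, and the maps that are well-positioned for $G$ are dense, so we may assume that $p$ is well-positioned for $G$. Fix a lift $\tilde p$ with gains $\psi$. The rank of $df_{G,\psi}(\tilde p)$ is $2|V|=\dim\mathbb H^V$, so $(G,z,p)$ is regular, and $f_{G,\psi}$ is an immersion at $\tilde p$, hence injective on a neighborhood of $\tilde p$.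

Let $(G,z_t,p_t)$ be a continuous flex. Lift $p_t$ to a path $\tilde p_t$ with $\tilde p_0=\tilde p$, and let $h_{t,e}\in\Gamma$ be the gain of $z_{t,e}$ for this lift. The set $T=\{t:\tilde p_t=\tilde p\}$ is closed and contains $0$. Let $t_0\in T$ and $e=uv$. Apply Lemma~\ref{lem:gap} with $x_0=\tilde p(u)$, $y_0=\tilde p(v)$, $\gamma_0=\psi(e)$, so that $d_0$ is the length of $z_e$. For $t$ near $t_0$ every $h\ne\psi(e)$ has $d(\tilde p_t(u),h\tilde p_t(v))>d_0$, while $d(\tilde p_t(u),h_{t,e}\tilde p_t(v))=d_0$. So $h_{t,e}=\psi(e)$ for all $e$ and $f_{G,\psi}(\tilde p_t)=f_{G,\psi}(\tilde p)$ for $t$ near $t_0$, and local injectivity gives $\tilde p_t=\tilde p$. Thus $T$ is open, $T=[0,1]$, all gains equal $\psi$, and the flex is constant.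
\end{proof}

The rest of the paper proves Theorem~\ref{thm:pinned}.

\section{The hyperboloid model}\label{sec:model}

In the hyperboloid model the function $\cosh d$ is bilinear and $\Gamma$ acts linearly, so the first-order constraints become linear algebra in $\mathbb R^3$. Let $\langle x,y\rangle=x_1y_1+x_2y_2-x_3y_3$. A vector $x\neq0$ is \emph{spacelike}, \emph{lightlike} or \emph{timelike} if $\langle x,x\rangle$ is positive, zero or negative. We recall:
\begin{itemize}
\item $\mathbb H=\{x:\langle x,x\rangle=-1,\ x_3>0\}$, $T_x\mathbb H=x^\perp$, and $\cosh d(x,y)=-\langle x,y\rangle$. Non-zero tangent vectors are spacelike.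
\item The geodesics are the sets $\eta^\perp\cap\mathbb H$ with $\eta$ spacelike, and $\eta$ is determined up to a scalar. Distinct points of $\mathbb H$ are linearly independent, and three points are dependent if and only if they lie on a geodesic. The bisector of $x\ne y$ is $(x-y)^\perp\cap\mathbb H$.
\item The orientation-preserving isometries are the elements of $SO^+(2,1)$, the linear maps of determinant $1$ that preserve $\langle\,,\rangle$ and $\mathbb H$. So $\Gamma\subset SO^+(2,1)$.
\item Since $\Gamma$ is discrete, cocompact and acts freely, every $\gamma\ne1$ in $\Gamma$ is hyperbolic: it has eigenvalues $e^{\tau},1,e^{-\tau}$ with $\tau>0$, its fixed space is a line $\mathbb Rn_\gamma$ with $n_\gamma$ spacelike, and it translates along its \emph{axis} $n_\gamma^\perp\cap\mathbb H$.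
\end{itemize}
If two points $q,x\in\mathbb H$ move with velocities $\xi\in q^\perp$ and $\dot x\in x^\perp$, then $-\cosh d(q,x)=\langle q,x\rangle$ changes at the rate
\begin{equation}\label{eq:rate}
\langle\xi,x\rangle+\langle q,\dot x\rangle .
\end{equation}

A linear map $A$ of $\mathbb R^3$ is \emph{skew} if $\langle q,Aq\rangle=0$ for all $q$, equivalently $\langle Ax,y\rangle+\langle x,Ay\rangle=0$ for all $x,y$. Skew maps are the infinitesimal isometries (Killing fields) of $\mathbb H$: by \eqref{eq:rate}, the velocities $\xi=Aq$, $\dot x=Ax$ preserve every distance to first order. Write $[x,y,z]=\det(x,y,z)$, and define the Lorentzian cross product $\omega\times x$ by $\langle\omega\times x,y\rangle=[\omega,x,y]$ for all $y$.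

\begin{lemma}\label{lem:cross}
Let $\omega,x\in\mathbb R^3$.
\begin{itemize}
\item[(a)] $\omega\times x=0$ if and only if $\omega$ and $x$ are linearly dependent.
\item[(b)] $\gamma(\omega\times x)=\gamma\omega\times\gamma x$ for $\gamma\in SO^+(2,1)$.
\item[(c)] The map $\omega\mapsto(x\mapsto\omega\times x)$ is a linear isomorphism from $\mathbb R^3$ onto the space of skew maps.
\item[(d)] Two skew maps that agree at two independent vectors are equal.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both conditions say that $[\omega,x,y]=0$ for all $y$. (b) For all $y$ we have $\langle\gamma\omega\times\gamma x,\gamma y\rangle=[\gamma\omega,\gamma x,\gamma y]=[\omega,x,y]=\langle\gamma(\omega\times x),\gamma y\rangle$. (c) The map $x\mapsto\omega\times x$ is skew since $[\omega,x,x]=0$, and it is non-zero for $\omega\ne0$ by (a). With $J=\operatorname{diag}(1,1,-1)$, a matrix $A$ is skew if and only if $JA$ is antisymmetric, so the skew maps form a space of dimension $3$. (d) By (a), for $\omega\ne0$ the kernel of $x\mapsto\omega\times x$ is the line $\mathbb R\omega$; apply this to the difference.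
\end{proof}

Suppose that a point of $S$ moves and that its lift $x$ has the velocity $\omega\times x$. Then the lift $\gamma x$ has the velocity $\gamma\omega\times\gamma x$, whereas the Killing field $\omega$ would give it the velocity $\omega\times\gamma x$. The next lemma says when the two agree.

\begin{lemma}\label{lem:axis}
Let $1\ne\gamma\in\Gamma$, let $x\in\mathbb H$ be a point off the axis of $\gamma$, and let $\omega\in\mathbb R^3$. Then $(\gamma\omega-\omega)\times\gamma x=0$ if and only if $\gamma\omega=\omega$, that is, $\omega\in\mathbb Rn_\gamma$.
\end{lemma}

\begin{proof}
If the product vanishes, then $\gamma\omega-\omega=\lambda\gamma x$ with $\lambda\in\mathbb R$ by Lemma~\ref{lem:cross}(a). Pair with $n_\gamma=\gamma n_\gamma$. The left side gives $\langle\gamma\omega,\gamma n_\gamma\rangle-\langle\omega,n_\gamma\rangle=0$, and the right side gives $\lambda\langle x,n_\gamma\rangle$ with $\langle x,n_\gamma\rangle\ne0$. So $\lambda=0$.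
\end{proof}

The only property of $\Gamma$ as a whole that enters the linear algebra is irreducibility.

\begin{lemma}\label{lem:irr}
\begin{itemize}
\item[(a)] The only $\Gamma$-invariant subspaces of $\mathbb R^3$ are $0$ and $\mathbb R^3$. In particular the only vector fixed by $\Gamma$ is $0$.
\item[(b)] Every linear map $T$ of $\mathbb R^3$ that commutes with $\Gamma$ is a scalar.
\item[(c)] Let $q$ be timelike and $\langle\xi,q\rangle=0$. Then the span $M$ of the vectors $(\gamma\xi,\gamma q)$, $\gamma\in\Gamma$, in $\mathbb R^3\oplus\mathbb R^3$ contains $0\oplus\mathbb R^3$.
\end{itemize}
\end{lemma}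

\begin{proof}
(a) The orthogonal complement of an invariant plane is an invariant line, so it suffices to exclude an invariant line $\mathbb R\eta$. If $\eta$ is timelike, the line meets $\mathbb H$ in one point, which $\Gamma$ fixes; but $\Gamma\ne1$ acts freely. If $\eta$ is spacelike, the geodesic $L=\eta^\perp\cap\mathbb H$ is invariant, and the unbounded continuous function $d(\cdot,L)$ descends to the compact surface $S$, which is impossible. If $\eta$ is lightlike, $\Gamma$ fixes a point of the ideal boundary. Put it at $\infty$ in the upper half-plane, so that $\Gamma$ consists of maps $\zeta\mapsto s\zeta+t$. Commutators of such maps are translations $\zeta\mapsto \zeta+t$, which are not hyperbolic, so they are trivial and $\Gamma$ is abelian. Fix $\gamma\ne1$. For $\delta\in\Gamma$ the vector $\delta n_\gamma$ is fixed by $\delta\gamma\delta^{-1}=\gamma$, so $\mathbb Rn_\gamma$ is an invariant spacelike line, which we have excluded.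

(b) In odd dimension $T$ has a real eigenvalue $t$, and $\ker(T-t)$ is a non-zero invariant subspace.

(c) The subspace $M$ is invariant under the diagonal action and non-zero. By (a), $M\cap(0\oplus\mathbb R^3)$ is $0\oplus\mathbb R^3$ or $0$. In the second case the projection of $M$ to the first summand is injective with non-zero invariant image, hence bijective, and $M$ is the graph of a linear map that commutes with $\Gamma$. By (b), $q=t\xi$ for some $t\in\mathbb R$, and $\langle q,q\rangle=t\langle\xi,q\rangle=0$, a contradiction.
\end{proof}

\section{A triangle and a fourth vertex}\label{sec:triangle}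

The first trade of Example~\ref{ex:K5} already shows the mechanism. Let $a,b,c$ be the vertices of a triangle, placed so that all three gains are $1$ for lifts $x_a,x_b,x_c$ that do not lie on a geodesic. For $\omega\ne0$ the velocities $\dot x_i=\omega\times x_i$ preserve the three edge lengths to first order. Add a vertex at $\varphi(q)$, joined to $a,b,c$ by shortest geodesics, that is, $q$ is joined to the nearest lift of each of the three points. We ask whether some velocity $\xi\in q^\perp$ extends the motion of the triangle.

If the nearest lifts are $x_a,x_b,x_c$, then $\xi=\omega\times q$ makes all three rates \eqref{eq:rate} vanish, wherever $q$ is: the new vertex rides along with the Killing field. No position with these nearest lifts is of any use.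

Now let $q$ cross the bisector of $x_a$ and $\gamma x_a$, so that the nearest lifts become $\gamma x_a,x_b,x_c$. Put $\xi_0=\xi-\omega\times q$. Since $\omega\times q$ solves the equations for $b$ and $c$, these equations and $\xi\in q^\perp$ say
\[
\langle\xi_0,x_b\rangle=\langle\xi_0,x_c\rangle=\langle\xi_0,q\rangle=0 .
\]
If $q$ is off the geodesic through $x_b$ and $x_c$, then $\xi_0=0$. The lift $\gamma x_a$ moves with velocity $\gamma\omega\times\gamma x_a$, so by skewness the equation for $a$ reads
\begin{equation}\label{eq:triangle}
0=\langle\omega\times q,\gamma x_a\rangle+\langle q,\gamma\omega\times\gamma x_a\rangle=\big\langle q,(\gamma\omega-\omega)\times\gamma x_a\big\rangle .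
\end{equation}
Suppose that $x_a$ is off the axis of $\gamma$. If $\omega\notin\mathbb Rn_\gamma$, then $(\gamma\omega-\omega)\times\gamma x_a$ is a non-zero tangent vector at $\gamma x_a$ by Lemma~\ref{lem:axis}, so \eqref{eq:triangle} holds only on one geodesic, and every other position of $q$ destroys the motion. If $\omega\in\mathbb Rn_\gamma$, the motion is the infinitesimal translation along the axis of $\gamma$, it commutes with $\gamma$, and it survives the crossing. Then one has to go on and cross further bisectors. A field $\omega$ that survived all crossings would be fixed by all of $\Gamma$, and Lemma~\ref{lem:irr}(a) excludes this.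

For fixed $q$, equation \eqref{eq:triangle} is a single linear condition on $\omega\in\mathbb R^3$. So in $K_5$ the vertex of degree $3$ removes at most one of the three Killing fields of the triangle, and the vertex of degree $4$ has to remove two motions at once. To make the argument general we need to know how the regions of constant nearest lifts fit together, and we need a criterion for a region to be useless that does not assume that the neighbors move by a Killing field.

\section{Cells and their determinants}\label{sec:cells}

\subsection{The placement problem}

The following data describe the neighbors of the new vertex and the motions of the old framework. Let $N$ be a finite set, let $p(i)\in S$ for $i\in N$, choose base lifts $x_i\in\varphi^{-1}(p(i))$, and put $O_i=\Gamma x_i$. Let $W$ be a real vector space of finite dimension $m$ with linear maps $W\to T_{p(i)}S$, $w\mapsto w(i)$. For $y\in O_i$ let $\dot y(w)\in y^\perp$ be the lift of $w(i)$ under $d\varphi$. It is linear in $w$, it vanishes if and only if $w(i)=0$, and since $\varphi\circ\gamma=\varphi$,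
\begin{equation}\label{eq:equiv}
\text{if } y'=\gamma y \text{ with } \gamma\in\Gamma, \text{ then } \dot y'(w)=\gamma\,\dot y(w).
\end{equation}
If $q\in\mathbb H$ has the unique nearest point $y$ in $O_i$, then by Lemma~\ref{lem:gap} and \eqref{eq:rate} the differential of $-\cosh d_S(\varphi(q),p(i))$ along $(d\varphi(\xi),w(i))$ is $\langle\xi,y\rangle+\langle q,\dot y(w)\rangle$. The problem is to choose $q$ so that these $|N|$ linear forms in $(\xi,w)\in q^\perp\oplus W$ have zero common kernel.

\subsection{Dirichlet polygons and cells}

An \emph{$i$-line} is the bisector of two distinct points of $O_i$. For fixed $y\in O_i$, different $y'\in O_i$ give different bisectors of $y$ and $y'$, because the reflection in the bisector takes $y$ to $y'$. Let $\nu_i(q)\ge1$ be the number of points of $O_i$ nearest to $q$. If $\nu_i(q)\ge2$ then $q$ lies on an $i$-line, and if $\nu_i(q)\ge3$ then $q$ lies on two distinct $i$-lines. We shall use the following local fact.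

\begin{lemma}\label{lem:local}
Every $q\in\mathbb H$ is the center of a disc such that, for each point $q'$ of the disc and each $i\in N$, the points of $O_i$ nearest to $q'$ are among those nearest to $q$.
\end{lemma}

\begin{proof}
Let $d_i=d(q,O_i)$. There is $\varepsilon>0$ such that for all $i$ the points of $O_i$ that are not nearest to $q$ have distance at least $d_i+2\varepsilon$ from $q$. If $d(q,q')<\varepsilon$, these points have distance more than $d_i+\varepsilon$ from $q'$, and the others less than $d_i+\varepsilon$.
\end{proof}

For $y\in O_i$ the \emph{Dirichlet polygon} is $P(y)=\{q:d(q,y)\le d(q,y')\text{ for all }y'\in O_i\}$. We recall its standard properties for a cocompact group acting freely. The set $P(y)$ is compact, it is the intersection of finitely many of the half-planes $\{q:d(q,y)\le d(q,y')\}$, its interior is the non-empty set of points whose unique nearest point in $O_i$ is $y$, and it is a fundamental domain, so its area is $\operatorname{area}(S)$. We also recall what holds for every compact set $R$ with non-empty interior that is an intersection of finitely many closed half-planes (in the Klein model this is plane convex geometry): $R$ is the closure of its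 interior, its boundary is a closed chain of sides, each side lies on the boundary geodesic of one of the half-planes, and $R$ is already the intersection of those half-planes whose boundary carries a side.

A \emph{cell} is a tuple $C=(y_i)_{i\in N}\in\prod_iO_i$ such that the open set $|C|=\bigcap_i\operatorname{int}P(y_i)$ is not empty. The sets $|C|$ are disjoint, and their union $\{q:\nu_i(q)=1\text{ for all }i\}$ is open and dense, because its complement lies on countably many geodesics. When $N$ has to be specified we speak of $N$-cells.

\subsection{General position}

The set $\varphi(\{\nu_i\ge2\})$ is the cut locus of $p(i)$, and the cells are cut out by the cut loci of all neighbors together. We want these to meet as simply as possible.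

\begin{definition}\label{def:general}
The family $(p(i))_{i\in N}$ is \emph{in general position} if the following hold for all pairwise distinct $i,j,k\in N$.
\begin{itemize}
\item[(G1)] $p(i)\ne p(j)$, and any three lifts $x\in O_i$, $y\in O_j$, $z\in O_k$ are linearly independent.
\item[(G2)] No point of $O_i$ lies on the axis of an element $\gamma\ne1$ of $\Gamma$.
\item[(G3)] (a) No $i$-line is a $j$-line. (b) No $q$ has $\nu_i(q)\ge3$ and $\nu_j(q)\ge2$. (c) No $q$ has $\nu_i(q),\nu_j(q),\nu_k(q)\ge2$.
\end{itemize}
\end{definition}

These conditions do not depend on the base lifts, and they pass to subsets of $N$.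

\begin{lemma}\label{lem:generic}
Almost every family $(p(i))_{i\in N}\in S^N$ is in general position.
\end{lemma}

\begin{proof}
We show that each condition fails on a null set of tuples $(x_i)\in\mathbb H^N$. First, each failure set is a countable union of closed sets. For (G1), (G2) and (G3)(a) it is the union, over finitely many group elements at a time, of the zero sets of the continuous functions $\gamma x_i-x_j$, $[\gamma x_i,\delta x_j,\epsilon x_k]$, $\langle\delta x_i,n_\gamma\rangle$ and $(\gamma x_i-\gamma'x_i)\times(\delta x_j-\delta'x_j)$ with $\gamma\ne\gamma'$, $\delta\ne\delta'$. For (G3)(b),(c) we note that $\{(x_i,q):\nu_i(q)\ge s\}$ is closed in $\mathbb H\times\mathbb H$. Indeed, let $(x^{(n)},q^{(n)})\to(x,q)$ in this set. The distances from $q^{(n)}$ to $\Gamma x^{(n)}$ are bounded, so only finitely many $\gamma$ give a nearest point $\gamma x^{(n)}$ for some $n$. Along a subsequence the same $s$ distinct elements $\gamma_1,\dots,\gamma_s$ do, and in the limit the $s$ distinct points $\gamma_1x,\dots,\gamma_sx$ are nearest to $q$. Since $\nu_i(\gamma q)=\nu_i(q)$, in (b) and (c) we may restrict $q$ to a compact set $K$ with $\Gamma K=\mathbb H$, and the projection of a closed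 subset of $\mathbb H^N\times K$ to $\mathbb H^N$ is closed.

So the failure sets are Borel, and by Fubini's theorem it suffices to single out one coordinate and show that, for almost all values of the others, the bad values of this coordinate form a null set. For $p(i)\ne p(j)$ the bad $x_j$ form the countable set $O_i$. If $p(i)\neq p(j)$, the $x_k$ that are bad for independence lie on the countably many geodesics through a point of $O_i$ and a point of $O_j$. For (G2) the bad $x_i$ lie on the countably many axes.

For (G3) we use one observation. A $j$-line passes through a given point $q$ if and only if $d(\gamma^{-1}q,x_j)=d(\delta^{-1}q,x_j)$ for some $\gamma\ne\delta$, and $\gamma^{-1}q\ne\delta^{-1}q$ because the action is free. So $x_j$ lies on one of countably many bisectors. Hence for every countable set $Z\subset\mathbb H$ and almost every $x_j$, no $j$-line meets $Z$. Given $x_i$, take for $Z$ a set containing one point of each $i$-line and all intersection points of two distinct $i$-lines; this gives (a) and (b). Given $x_i,x_j$ satisfying (a), take for $Z$ the countable set of intersection points of $i$-lines with $j$-lines and apply the observation to $x_k$; this gives (c).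
\end{proof}

\subsection{Walking from cell to cell}

Information about a cell will be carried by all but one of its lifts, so we need to connect cells by changing one lift at a time.

\begin{lemma}\label{lem:conn}
Assume \textup{(G3)(a)}. Any two cells are joined by a chain of cells in which consecutive ones differ in exactly one lift. Every $y\in\bigcup_iO_i$ occurs in some cell.
\end{lemma}

\begin{proof}
The second claim holds because the non-empty open set $\operatorname{int}P(y)$ meets the dense union of the sets $|C|$.

Let $B=\{q:\sum_i(\nu_i(q)-1)\ge2\}$. If $q\in B$, then either $\nu_i(q)\ge3$ for some $i$, or $\nu_i(q),\nu_j(q)\ge2$ for some $i\ne j$. In both cases $q$ is the intersection point of two bisectors of nearest lifts, and the two are distinct, in the second case by (G3)(a). By Lemma~\ref{lem:local} only finitely many such bisectors occur near any point of $\mathbb H$. So $B$ is closed and discrete, and $\mathbb H\setminus B$ is path connected.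

Let $q\notin B$ and take the disc of Lemma~\ref{lem:local}. If all $\nu_i(q)$ are $1$, the disc lies in one set $|C|$. Otherwise exactly one $\nu_i(q)$ is $2$ and the others are $1$, and the disc meets at most two cells, which differ only in the lift of $i$. Given cells $C,C'$, join a point of $|C|\setminus B$ to a point of $|C'|\setminus B$ by a path in $\mathbb H\setminus B$ and cut the path into finitely many arcs, the $s$-th of which lies in such a disc $\Delta_s$, $1\le s\le n$. The open set $\Delta_s\cap\Delta_{s+1}$ contains an endpoint of an arc, so it is non-empty and meets some cell $C_s$. With $C_0=C$ and $C_n=C'$, both $C_{s-1}$ and $C_s$ meet $\Delta_s$, so they are equal or differ in exactly one lift.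
\end{proof}

\subsection{The determinant of a cell}

Let $|N|=2+m$, so that there are as many forms as $\dim(q^\perp\oplus W)$. The space $q^\perp$ varies with $q$. To obtain a polynomial condition we let $\xi$ range over $\mathbb R^3$ and add tangency as one more equation. For $q\in\mathbb R^3$ and $y\in\bigcup_iO_i$ define linear forms on $\mathbb R^3\oplus W$ by
\[
r_0(\xi,w)=\langle\xi,q\rangle,\qquad r_y(\xi,w)=\langle\xi,y\rangle+\langle q,\dot y(w)\rangle .
\]
We assume $p(i)\ne p(j)$ for $i\neq j$, so that $y$ determines its orbit; the form $r_y$ depends on $y$ and $q$ only, not on a cell. Fix a basis $w_1,\dots,w_m$ of $W$. With $J=\operatorname{diag}(1,1,-1)$ the rows of coefficients are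
\[
r_0=(Jq;\,0,\dots,0),\qquad r_y=\big(Jy;\,\langle q,\dot y(w_1)\rangle,\dots,\langle q,\dot y(w_m)\rangle\big).
\]
For a cell $C=(y_i)$ let $D_C(q)$ be the determinant of the $(3+m)\times(3+m)$ matrix with rows $r_0$ and $r_{y_i}$, $i\in N$. A change of the basis of $W$ or of the order of the rows multiplies $D_C$ by a non-zero constant.

\begin{lemma}\label{lem:det}
$D_C$ is a homogeneous polynomial of degree $1+m$ in $q$. If $D_C\ne0$ as a polynomial, there is $q\in|C|$ such that the differentials of the functions $\cosh d_S(\varphi(q),p(i))$, $i\in N$, have zero common kernel on $T_{\varphi(q)}S\oplus W$.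
\end{lemma}

\begin{proof}
Each non-zero term of the determinant takes one linear entry from $r_0$, one linear entry from each of the last $m$ columns, and constants otherwise. A homogeneous polynomial that vanishes on the open subset $|C|$ of $\mathbb H$ vanishes on the open cone over $|C|$, hence identically. So $D_C(q)\ne0$ for some $q\in|C|$. Then $r_0$ and the $r_{y_i}$ have zero common kernel, $\ker r_0=q^\perp\oplus W$, and on this space the $r_{y_i}$ are the negatives of the differentials in question.
\end{proof}

One row operation links $D_C$ to Killing fields. Let $y_i,y_j,y_k$ be lifts of three distinct elements of $N$; under (G1) they form a basis of $\mathbb R^3$. For $w\in W$ let $A_w$ be the linear map with $A_wy_s=\dot y_s(w)$ for $s=i,j,k$, and write $q=\sum_s\mu_s(q)y_s$ with linear forms $\mu_s$. Then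
\begin{equation}\label{eq:rowop}
\Big(r_0-\sum_s\mu_s(q)\,r_{y_s}\Big)(\xi,w)=-\sum_s\mu_s(q)\langle q,A_wy_s\rangle=-\langle q,A_wq\rangle .
\end{equation}
We call $(y_i,y_j,y_k)$ a \emph{Killing triple} if $A_w$ is skew for all $w\in W$. Since $A_w$ is linear in $w$, Lemma~\ref{lem:cross}(c) shows that this is equivalent to the existence of a linear map $\omega:W\to\mathbb R^3$ with $\dot y_s(w)=\omega(w)\times y_s$ for $s=i,j,k$ and all $w$. In words, every motion in $W$ moves the three lifts as an infinitesimal isometry of $\mathbb H$ does, as in Section~\ref{sec:triangle}.

\section{Placing a vertex of degree three}\label{sec:three}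

\begin{lemma}\label{lem:A}
Let $|N|=3$ and $W=\mathbb Rw$ with $\dim W=1$, and assume \textup{(G1)} and \textup{(G3)}. If $D_C=0$ for every cell $C$, then $w(i)=0$ for all $i\in N$.
\end{lemma}

\begin{proof}
Let $C=(y_a,y_b,y_c)$ be a cell and $A_C=A_w$ the map defined by its three lifts. By \eqref{eq:rowop} we may replace the row $r_0$ by $(0,0,0;-\langle q,A_Cq\rangle)$, and expanding along this row gives $D_C(q)=\pm[y_a,y_b,y_c]\,\langle q,A_Cq\rangle$. By (G1) the first factor is non-zero, so $A_C$ is skew for every cell.

Two consecutive cells in a chain of Lemma~\ref{lem:conn} share two lifts $y,y'$. These are distinct points of $\mathbb H$, hence independent, and both skew maps send them to $\dot y(w),\dot y'(w)$. By Lemma~\ref{lem:cross}(d) the two maps are equal. So $A_C=A$ is the same skew map $x\mapsto\omega\times x$ for all cells, and since every lift occurs in a cell, \eqref{eq:equiv} gives $A\gamma x_i=\gamma\dot x_i(w)$ for all $\gamma\in\Gamma$ and $i\in N$. Thus $\gamma^{-1}A\gamma$ and $A$ agree on the basis $x_a,x_b,x_c$. By Lemma~\ref{lem:cross}(b), $\gamma^{-1}A\gamma$ is the map $x\mapsto\gamma^{-1}\omega\times x$, so $\gamma^{-1}\omega=\omega$ for all $\gamma\in\Gamma$.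 By Lemma~\ref{lem:irr}(a), $\omega=0$, so $\dot x_i(w)=Ax_i=0$ for all $i$.
\end{proof}

\begin{remark}
The last step says that $S$ carries no non-zero Killing field, and this is where $g\ge2$ is decisive. On a flat torus a constant velocity field is annihilated by every edge differential, so no position of a new vertex can destroy it.
\end{remark}

\section{Placing a vertex of degree four}\label{sec:four}

Let $|N|=4$ and $\dim W=2$. Now $D_C$ is a cubic, and $D_C=0$ says only that for each $q$ some motion $w$ survives; this $w$ may depend on $q$. We therefore work over the field $\mathbb K=\mathbb R(q_1,q_2,q_3)$ of rational functions in the coordinates of $q$ and regard $r_0$ and the $r_y$ as row vectors in $\mathbb K^5$. There are two regimes. If the three lifts shared by two adjacent cells cut the solutions down to a line over $\mathbb K$, this line propagates across the wall as the skew map did in Lemma~\ref{lem:A}. This fails exactly for Killing triples, where both motions of $W$ survive the three edges. As in Section~\ref{sec:triangle}, crossing one wall then imposes one condition on a two-dimensional space, which is not enough. We need a place where two walls that belong to different neighbors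 can be crossed independently.

\begin{lemma}[Mixed corner]\label{lem:corner}
Let $N=\{a,b,c,d\}$, assume \textup{(G3)}, and let $x_b\in O_b$, $x_c\in O_c$, $x_d\in O_d$ belong to a common cell. After a permutation of the labels $b,c,d$ there are $\gamma,\delta\in\Gamma\setminus\{1\}$ and $y\in O_a$ such that the bisector $L_1$ of $x_b,\gamma x_b$ and the bisector $L_2$ of $x_c,\delta x_c$ are distinct and meet in a point $Q\in\mathbb H$, and $(y,b',c',x_d)$ is a cell for all $b'\in\{x_b,\gamma x_b\}$ and $c'\in\{x_c,\delta x_c\}$.
\end{lemma}

\begin{proof}
The set $R=P(x_b)\cap P(x_c)\cap P(x_d)$ is compact, has non-empty interior, and is the intersection of finitely many half-planes $\{q:d(q,x_i)\le d(q,\gamma x_i)\}$ with $i\in\{b,c,d\}$, $\gamma\neq1$. Each side of $R$ lies on the boundary of such a half-plane, and the index $i$, the \emph{type} of the side, is unique by (G3)(a).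

Suppose that all sides have the same type, say $b$. Then $R$ is an intersection of half-planes each of which contains $P(x_b)$, so $P(x_b)=R\subseteq P(x_c)$. If the inclusion were strict, then $P(x_c)\setminus P(x_b)$ would be non-empty and relatively open in $P(x_c)$, which is the closure of its interior, so it would have positive area; but both polygons have the area of $S$. So $P(x_b)=P(x_c)$, and a side of this polygon lies both on a $b$-line and on a $c$-line, against (G3)(a).

Hence two adjacent sides of $R$ have different types, say $b$ and $c$. Let $Q$ be their common vertex and let $L_1,L_2$ be the bisectors that carry them; $L_1\ne L_2$ by (G3)(a). Since $Q\in R$, the points $x_b,x_c,x_d$ are nearest to $Q$ in their orbits, and since $Q\in L_1\cap L_2$, so are $\gamma x_b$ and $\delta x_c$. Thus $\nu_b(Q),\nu_c(Q)\ge2$. By (G3)(b) both numbers equal $2$, and by (G3)(c) $\nu_a(Q)=\nu_d(Q)=1$. Let $y$ be the point of $O_a$ nearest to $Q$. In the disc of Lemma~\ref{lem:local} about $Q$, the nearest lifts of $a$ and $d$ are $y$ and $x_d$, the nearest lift of $b$ is $x_b$ or $\gamma x_b$ according to the side of $L_1$, and the nearest lift of $c$ is $x_c$ or $\delta x_c$ according to the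 side of $L_2$. Two distinct geodesics through $Q$ cut the disc into four non-empty open sectors, one for each combination of sides (Figure~\ref{fig:corner}).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (0,0) -- (180:2.5) arc (180:260:2.5) -- cycle;
\draw[dashed] (0,0) circle (2.5);
\draw[thick] (260:2.8) -- (80:2.8) node[above] {$L_1$};
\draw[thick] (180:2.8) -- (0:2.8) node[right] {$L_2$};
\fill (0,0) circle (1.6pt) node[above left] {$Q$};
\node at (220:1.5) {$x_b,\ x_c$};
\node at (310:1.5) {$\gamma x_b,\ x_c$};
\node at (130:1.5) {$x_b,\ \delta x_c$};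
\node at (38:1.5) {$\gamma x_b,\ \delta x_c$};
\end{tikzpicture}
\caption{A small disc about a mixed corner $Q$. The geodesic $L_1$ is the bisector of $x_b$ and $\gamma x_b$, and $L_2$ is the bisector of $x_c$ and $\delta x_c$. Each sector is labeled by the lifts of the neighbors $b$ and $c$ that are nearest to its points; the nearest lifts of the other two neighbors are the same in the whole disc. The shaded sector lies in the polygon $R$ of which $Q$ is a vertex.}
\label{fig:corner}
\end{figure}

\begin{lemma}\label{lem:B}
Let $|N|=4$ and $\dim W=2$, let $(p(i))_{i\in N}$ be in general position, and suppose: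
\begin{itemize}
\item[(W1)] if $w\in W$ has $w(i)=0$ for all $i\in N$, then $w=0$;
\item[(W2)] for every $i\in N$ there are $w\in W$ and $j\in N\setminus\{i\}$ with $w(j)\ne0$.
\end{itemize}
Then $D_C\ne0$ for some cell $C$.
\end{lemma}

Both hypotheses are necessary. If (W1) fails, then in a suitable basis of $W$ the matrix has a zero column. If (W2) fails for $i$, the two $W$-columns vanish outside the row of $i$ and are therefore dependent over $\mathbb K$.

\begin{proof}
Suppose that $D_C=0$ for all cells $C$. Write $N=\{a,b,c,d\}$; the labels may be permuted.

\medskip\noindent\textbf{Step 1: no $w\ne0$ vanishes at three elements of $N$.} Suppose $w_1\ne0$ and $w_1(b)=w_1(c)=w_1(d)=0$. Then $w_1(a)\ne0$ by (W1). Extend $w_1$ to a basis $w_1,w_2$ of $W$. By (W2) with $i=a$ some combination of $w_1,w_2$ is non-zero at one of $b,c,d$, so $w_2$ is. For a cell $C=(y_a,y_b,y_c,y_d)$ the $w_1$-column has the single non-zero entry $\langle q,\dot y_a(w_1)\rangle$, a non-zero linear form in $q$. Expanding along this column gives $D_C=\pm\langle q,\dot y_a(w_1)\rangle\,D_{C'}$, where $D_{C'}$ is the determinant of the $\{b,c,d\}$-cell $C'=(y_b,y_c,y_d)$ for the space $\mathbb Rw_2$. Since $\mathbb R[q]$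 has no zero divisors, $D_{C'}=0$. Every $\{b,c,d\}$-cell $C'$ arises in this way, because the open set $|C'|$ meets the dense union of the $N$-cells. Lemma~\ref{lem:A} gives $w_2(b)=w_2(c)=w_2(d)=0$, a contradiction.

\medskip\noindent\textbf{Step 2: some cell contains a Killing triple.} Let $y_i,y_j,y_k$ be three lifts of a cell. The rows $r_{y_i},r_{y_j},r_{y_k}$ are independent over $\mathbb K$ by (G1). By \eqref{eq:rowop} they span, together with $r_0$, the same space as together with the row $(0,0,0;-\langle q,A_{w_1}q\rangle,-\langle q,A_{w_2}q\rangle)$. If the triple is not Killing, this row is non-zero, and it is not in the span of the three others because $Jy_i,Jy_j,Jy_k$ are independent; so the four rows have rank $4$.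

Suppose that no cell contains a Killing triple. For a cell $C$ the five rows have rank at most $4$ since $D_C=0$, so they span a hyperplane $\Pi_C\subset\mathbb K^5$, and $\Pi_C$ is spanned by $r_0$ and any three of the other rows. Consecutive cells in a chain of Lemma~\ref{lem:conn} share three lifts, so $\Pi_C=\Pi$ is the same for all cells and contains $r_0$ and $r_y$ for every lift $y$. Take a non-zero vector annihilated by $\Pi$ and clear denominators. We obtain polynomial maps $\xi:\mathbb R^3\to\mathbb R^3$ and $w:\mathbb R^3\to W$, not both zero, on which $r_0$ and all $r_y$ vanish identically in $q$. Choose a timelike $q_0$ with $(\xi_0,w_0)=(\xi(q_0),w(q_0))\ne0$; it exists because the timelike vectors form an open set. With $y=\gamma x_i$ and \eqref{eq:equiv},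
\[
\langle\xi_0,q_0\rangle=0,\qquad\langle\gamma^{-1}\xi_0,x_i\rangle+\langle\gamma^{-1}q_0,\dot x_i(w_0)\rangle=0\quad(\gamma\in\Gamma,\ i\in N).
\]
So the linear form $(s,t)\mapsto\langle s,x_i\rangle+\langle t,\dot x_i(w_0)\rangle$ vanishes on the span of all $(\gamma\xi_0,\gamma q_0)$, which contains $0\oplus\mathbb R^3$ by Lemma~\ref{lem:irr}(c). Hence $\dot x_i(w_0)=0$ for all $i$, and $w_0=0$ by (W1). The equations with $\gamma=1$ now say that $\xi_0$ is orthogonal to $x_a,x_b,x_c$, so $\xi_0=0$ by (G1). This contradicts $(\xi_0,w_0)\ne0$.

\medskip\noindent\textbf{Step 3: subtracting the Killing field.} Let the lifts of $b,c,d$ in some cell form a Killing triple with linear map $\omega:W\to\mathbb R^3$, and take them as base lifts $x_b,x_c,x_d$. The map $\omega$ is injective: if $\omega(w)=0$ then $w(b)=w(c)=w(d)=0$, and $w=0$ by Step~1. As in Section~\ref{sec:triangle} we measure all velocities relative to the Killing field. For a lift $y$ put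
\[
\rho_y(w)=\dot y(w)-\omega(w)\times y\in y^\perp .
\]
Then $\rho_{x_b}=\rho_{x_c}=\rho_{x_d}=0$, and by \eqref{eq:equiv} and Lemma~\ref{lem:cross}(b), for $i\in\{b,c,d\}$ and $\gamma\in\Gamma$,
\begin{equation}\label{eq:rho}
\rho_{\gamma x_i}(w)=\gamma\big(\omega(w)\times x_i\big)-\omega(w)\times\gamma x_i=\big(\gamma\omega(w)-\omega(w)\big)\times\gamma x_i .
\end{equation}
The linear map $(\xi,w)\mapsto(\xi+\omega(w)\times q,\,w)$ has determinant $1$, so composing all rows with it does not change $D_C$. It fixes $r_0$, since $\langle\omega(w)\times q,q\rangle=0$. Since $\langle\omega(w)\times q,y\rangle=-\langle q,\omega(w)\times y\rangle$, it turns $r_y$ into $(\xi,w)\mapsto\langle\xi,y\rangle+\langle q,\rho_y(w)\rangle$. So in $D_C$ we may replace $\dot y$ by $\rho_y$.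

For linear maps $\alpha,\beta:W\to\mathbb R^3$ put $\alpha_s(q)=\langle q,\alpha(w_s)\rangle$ for $s=1,2$, and $\alpha\wedge\beta=\alpha_1\beta_2-\alpha_2\beta_1\in\mathbb R[q]$. A change of the basis of $W$ multiplies $\alpha\wedge\beta$ by a non-zero constant. Expand $D_C$ by Laplace's rule along the two $W$-columns. The row $r_0$ vanishes there, so the non-zero $2\times2$ minors come from pairs $\{k,l\}\subset N$, and the complementary minor has rows $Jq,Jy_i,Jy_j$ with $\{i,j\}=N\setminus\{k,l\}$. Thus
\begin{equation}\label{eq:laplace}
D_C(q)=\sum_{\{k,l\}\subset N}\pm[q,y_i,y_j]\,(\rho_{y_k}\wedge\rho_{y_l})(q).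
\end{equation}
The factors $[q,y_i,y_j]$ are non-zero linear forms, because $y_i\ne y_j$.

\medskip\noindent\textbf{Step 4: three cells at a mixed corner.} Take $\gamma,\delta,y,L_1,L_2,Q$ from Lemma~\ref{lem:corner}, and put $\alpha=\rho_y$, $\beta=\rho_{\gamma x_b}$, $\kappa=\rho_{\delta x_c}$. In \eqref{eq:laplace} all terms with $\rho_{x_b}$, $\rho_{x_c}$ or $\rho_{x_d}$ vanish.
\begin{itemize}
\item For the cell $(y,\gamma x_b,x_c,x_d)$ there remains $[q,x_c,x_d]\,(\alpha\wedge\beta)=0$, so $\alpha\wedge\beta=0$.
\item For the cell $(y,x_b,\delta x_c,x_d)$ there remains $[q,x_b,x_d]\,(\alpha\wedge\kappa)=0$, so $\alpha\wedge\kappa=0$.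
\item For the cell $(y,\gamma x_b,\delta x_c,x_d)$ there remain the terms with $\alpha\wedge\beta$, $\alpha\wedge\kappa$ and $\beta\wedge\kappa$. The first two vanish, so $[q,y,x_d]\,(\beta\wedge\kappa)=0$ and $\beta\wedge\kappa=0$.
\end{itemize}
We know nothing about $\alpha$, and the first two cells serve to eliminate it. The relation $\beta\wedge\kappa=0$ involves only the explicit maps \eqref{eq:rho}.

\medskip\noindent\textbf{Step 5: $\beta$ and $\kappa$ have a common kernel vector.} By \eqref{eq:rho}, (G2) and Lemma~\ref{lem:axis},
\[
\ker\beta=\{w:\gamma\omega(w)=\omega(w)\},\qquad\ker\kappa=\{w:\delta\omega(w)=\omega(w)\}.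
\]
The fixed spaces of $\gamma$ and $\delta$ are lines and $\omega$ is injective, so both kernels have dimension at most $1$; in particular $\beta\ne0\neq\kappa$. This is the only use of (G2).

Suppose that $\beta$ has rank $2$. Then $\beta_1,\beta_2$ are independent linear forms. The form $\beta_1$ is prime in $\mathbb R[q]$ and does not divide $\beta_2$, so $\beta_1\kappa_2=\beta_2\kappa_1$ gives $\kappa_1=t\beta_1$ with $t\in\mathbb R$, and then $\kappa_2=t\beta_2$. Thus $\kappa=t\beta$, and $t\ne0$. The image of $\beta$ is a plane contained in $(\gamma x_b)^\perp$, and it equals the image of $\kappa$, which is contained in $(\delta x_c)^\perp$. So these two planes coincide and $\gamma x_b=\delta x_c$, against $p(b)\ne p(c)$.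

Hence $\beta$ has rank $1$. Choose the basis of $W$ with $w_1\in\ker\beta$. Then $\beta_1=0\ne\beta_2$, and $0=\beta\wedge\kappa=-\beta_2\kappa_1$ gives $\kappa_1=0$, that is, $w_1\in\ker\kappa$.

\medskip\noindent\textbf{Step 6: the contradiction.} The vector $\omega_0=\omega(w_1)\ne0$ satisfies $\gamma\omega_0=\omega_0=\delta\omega_0$. It lies in $\mathbb Rn_\gamma$, so it is spacelike. Geometrically, $\gamma$ and $\delta$ have the same axis, $L_1$ and $L_2$ are perpendicular to it, and two distinct perpendiculars to a geodesic are disjoint. In coordinates, let $\eta_1=x_b-\gamma x_b$ and $\eta_2=x_c-\delta x_c$ be the normals of $L_1$ and $L_2$. Then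
\[
\langle\eta_1,\omega_0\rangle=\langle x_b,\omega_0\rangle-\langle\gamma x_b,\gamma\omega_0\rangle=0,\qquad\langle\eta_2,\omega_0\rangle=\langle x_c,\omega_0\rangle-\langle\delta x_c,\delta\omega_0\rangle=0 .
\]
Since $L_1\ne L_2$, the vectors $\eta_1,\eta_2$ are independent, so the vectors orthogonal to both form a line. This line contains the spacelike vector $\omega_0$ and the timelike vector $Q\in L_1\cap L_2$, which is impossible.
\end{proof}

\section{The induction}\label{sec:induction}

\begin{proof}[Proof of Theorem~\ref{thm:pinned}]
We use induction on $n=|V|$; for $n=0$ there is nothing to prove. Let $n\ge1$.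

\medskip\noindent\textbf{Deleting a vertex.} From $|E|+\sum_v\ell(v)=2n$ we get $\sum_v(\deg v+2\ell(v))=4n$, so some vertex $v$ has $\deg v+2\ell(v)\le4$. Its in-degree is $m=\deg v-(2-\ell(v))\ge0$. The two inequalities leave the cases
\[
(\deg v,\ell(v))=\underbrace{(0,2),\ (1,1),\ (2,0)}_{m=0},\ \underbrace{(2,1),\ (3,0)}_{m=1},\ \underbrace{(4,0)}_{m=2}.
\]
Let $N$ be the set of neighbors of $v$ and $I\subseteq N$ the set of in-neighbors. Since $G$ is simple, $|N|=\deg v$ and $|I|=m$. On $G-v$ put $\ell'(i)=\ell(i)+1$ for $i\in I$ and $\ell'=\ell$ elsewhere. Each $i\in I$ loses exactly one outgoing edge and no other vertex loses one, so $\operatorname{outdeg}+\ell'=2$ on $G-v$, and hence $\ell'\le2$. By induction there are a well-positioned $p\in S^{V\setminus v}$ and pins that form a basis together with the edge differentials of $G-v$.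

\medskip\noindent\textbf{General position.} Extend each pin to a covector field with constant coefficients in a chart around its point. The pins and the edge differentials then depend continuously on $p$, so the conclusion for $G-v$ holds on a non-empty open subset of $S^{V\setminus v}$. Its projection to $S^N$ is open and non-empty, so by Lemma~\ref{lem:generic} we may choose $p$ with $(p(i))_{i\in N}$ in general position.

\medskip\noindent\textbf{Releasing pins.} For each $i\in I$ remove one pin $\lambda_i$ at $i$. The remaining $2(n-1)-m$ forms are the edge differentials of $G-v$ and $\ell(u)$ pins at each $u\ne v$. They are independent. Let $W\subseteq\bigoplus_{u\ne v}T_{p(u)}S$ be their common kernel, and let $w(u)$ be the component of $w\in W$ at $u$. Then $\dim W=m$, and the $m$ forms $w\mapsto\lambda_i(w(i))$, $i\in I$, have zero common kernel on $W$, so they are a basis of $W^*$. Two consequences follow.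
\begin{itemize}
\item (W1) holds: if $w(i)=0$ for all $i\in N\supseteq I$, then all $\lambda_i(w(i))$ vanish and $w=0$.
\item For each $j\in I$ some $w\in W$ has $\lambda_j(w(j))\ne0$, so $w(j)\ne0$. If $m=2$, then for each $i\in N$ there is $j\in I\setminus\{i\}$, and (W2) holds.
\end{itemize}

\medskip\noindent\textbf{Placing $v$.} We look for a point $q$ in a cell and $\ell(v)$ pins at $p(v)=\varphi(q)$ such that the $\deg v+\ell(v)=2+m$ forms at $v$ have zero common kernel on $T_{p(v)}S\oplus W$. This suffices. The extended map $p$ is well-positioned because $q$ lies in a cell. A vector annihilated by all $2(n-1)-m+(2+m)=2n$ forms has its components outside $v$ in $W$, because the old forms do not involve $v$, and so it is zero; hence the $2n$ forms are a basis. We identify $T_{p(v)}S$ with $q^\perp$. The union of the cells is open and dense, so it contains points outside any countable union of geodesics.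
\begin{itemize}
\item Case $(0,2)$. Take any $q$ and two independent pins.
\item Case $(1,1)$. Let $N=\{a\}$ and take $q\notin O_a$ in a cell $(y)$. Since $q,y$ are independent, the form $\xi\mapsto\langle\xi,y\rangle$ on $q^\perp$ is non-zero. Choose a pin independent of it.
\item Case $(2,0)$. Let $N=\{a,b\}$ and take $q$ in a cell $(y_a,y_b)$ and off all geodesics through a point of $O_a$ and a point of $O_b$. Then $q,y_a,y_b$ are a basis of $\mathbb R^3$, so a vector $\xi\in q^\perp$ with $\langle\xi,y_a\rangle=\langle\xi,y_b\rangle=0$ is zero.
\item Case $(2,1)$. Let $N=\{a,b\}$, $I=\{a\}$ and $W=\mathbb Rw$; then $w(a)\ne0$. Take $q$ as in the previous case and also off the geodesics $\dot y(w)^\perp\cap\mathbb H$, $y\in O_a$. The linear map $\xi\mapsto(\langle\xi,y_a\rangle,\langle\xi,y_b\rangle)$ from $q^\perp$ to $\mathbb R^2$ is bijective, so there is a unique $\xi_w\in q^\perp$ with $\langle\xi_w,y_i\rangle+\langle q,\dot y_i(w)\rangle=0$ for $i=a,b$, and the common kernel of the two edge differentials is $\mathbb R(\xi_w,w)$. We have $\xi_w\ne0$, because $\langle\xi_w,y_a\rangle=-\langle q,\dot y_a(w)\rangle\ne0$. Choose a pin $\lambda$ with $\lambda(\xi_w)\ne0$.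
\item Case $(3,0)$. By (W1) a generator of $W$ does not vanish at all $i\in N$, so Lemma~\ref{lem:A} gives a cell with $D_C\ne0$. Take $q$ from Lemma~\ref{lem:det}.
\item Case $(4,0)$. By (W1), (W2) and Lemma~\ref{lem:B} there is a cell with $D_C\ne0$. Take $q$ from Lemma~\ref{lem:det}.
\end{itemize}
This completes the induction, and with Section~\ref{sec:reduction} the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
Simplicity of $G$ is used to ensure that the edges at $v$ lead to $\deg v$ different vertices, which can then be put in general position. It cannot be dropped: two vertices joined by four parallel edges form a $(2,0)$-tight multigraph, but if each edge is the unique shortest geodesic between the two points, then all four gains agree and $df_{G,\psi}$ has rank at most $1$.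
\end{remark}

\begin{thebibliography}{1}

\bibitem{DLMNSV}
Sean Dewar, Alison La Porta, Rebecca Monks, Anthony Nixon, Klara Stokes and Joannes Vermant,
\emph{Rigidity on compact surfaces through hyperbolic symmetries},
arXiv:2607.05023 (2026).

\end{thebibliography}
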